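# A Cohen real strictly between a ground model and its Sacks extension

## 1. Intermediate models when the reals are a countable union of countable sets

**Theorem 1.** Let $M$ be a transitive model of $\mathrm{ZF}$ + "$\mathbb R$ is a countable union of countable sets", and let $s$ be Sacks-generic over $M$. Then there is $b\in M[s]$, $b\subseteq\omega$, which is Cohen-generic over $M$ and satisfies $s\notin M[b]$. So $M\subsetneq M[b]\subsetneq M[s]$. Moreover, for $x,y\in P(\omega)\cap M$: $M[b\cap x]\subseteq M[b\cap y]$ iff $x\setminus y$ is finite. Thus $(P(\omega)/\mathrm{fin})^M$ order-embeds into the models between $M$ and $M[s]$.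

Let us read this slowly. "Transitive model" means a transitive set or a proper class. Sacks forcing over $M$ is the poset $\mathbb S$, computed in $M$, of perfect subtrees of $2^{<\omega}$ ordered by inclusion. A generic filter $G$ amounts to a single real $s$, the common branch of the trees in $G$, and $M[s]$ is the generic extension. For $A\in M[s]$, we write $M[A]$ for the least transitive model of $\mathrm{ZF}$ that includes $M$, contains $A$ and has the same ordinals as $M$. Whenever we write $M[A]$ for an arbitrary set $A$, it is part of the data that this least model exists and is contained in $M[s]$. For Cohen reals this is automatic (Fact 2.3).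

If $M\models\mathrm{ZFC}$, the minimality lemma of Sacks says that for every $A\in M[s]$, either $A\in M$ or $s\in M[A]$. A set added by a Sacks real is then either nothing new or everything, and there is no room between $M$ and $M[s]$. Kameryn J Williams, in "The Structure of Models of Second-order Set Theories" (arXiv:1804.09526, 2018), asks whether choice is needed here: is it consistent that there are $M\models\mathrm{ZF}+\neg\mathrm{AC}$, a real $s$ that is Sacks-generic over $M$, and $A\in M[s]$ with $M\subsetneq M[A]\subsetneq M[s]$?

Theorem 1 says that minimality fails in every model of a certain kind, and that $A$ can be taken to be a Cohen real. The last part says that it fails badly. If $x$ is the set of even numbers and $y$ the set of odd numbers, for instance, then both $x\setminus y$ and $y\setminus x$ are infinite, so $M[b\cap x]$ and $M[b\cap y]$ are incomparable models inside $M[s]$.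

The hypothesis of Theorem 1 contradicts choice, since under countable choice a countable union of countable sets is countable. That it can hold at all is a classical theorem. Write $\mathrm{Fn}(a,c)$ for the poset of finite partial functions from $a$ to $c$, ordered by reverse inclusion, and let $P$ be the finite-support product, in $L$, of the posets $\mathrm{Fn}(\omega,\aleph^L_{n+1})$, $n<\omega$.

**Theorem 2** (Feferman–Levy). If $G$ is generic over $L$ (or over a countable $L_\alpha\models\mathrm{ZFC}$) for the poset $P$, then the extension by $G$ has a transitive submodel $M\models\mathrm{ZF}$, with the same ordinals, in which $\mathbb R$ is a countable union of countable sets. In any such $M$, countable choice fails.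

In the other direction, a modest amount of choice suffices for minimality. Let $\mathrm{DC}_{\mathbb R}$ be the statement: if $Y\subseteq\mathbb R$ is nonempty and $E\subseteq Y^2$ satisfies $\forall x\in Y\,\exists y\in Y\;x\,E\,y$, then there is $\langle x_n:n<\omega\rangle$ with $x_n\,E\,x_{n+1}$ for all $n$.

**Theorem 3.** If $M\models\mathrm{ZF}+\mathrm{DC}_{\mathbb R}$, then the minimality lemma holds for $M$: for every $A\in M[s]$ such that $M[A]$ exists, $A\in M$ or $s\in M[A]$.

Theorems 1 and 2 together answer the question.

**Corollary 4.** Choice is needed to prove the minimality lemma for Sacks forcing: it is consistent that there are $M\models\mathrm{ZF}+\neg\mathrm{AC}$, a real $s$ that is Sacks-generic over $M$, and $A\in M[s]$ with $M\subsetneq M[A]\subsetneq M[s]$. One can take $A\subseteq\omega$ to be a Cohen real over $M$.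

We begin with tools that work without choice, then prove minimality as far as $\mathrm{ZF}$ carries us, so as to see exactly where an infinite choice enters. That point tells us what a counterexample must look like.

## 2. Perfect trees, Sacks reals and absoluteness in ZF

We write $\mathbb R=2^\omega=P(\omega)$. Perfect trees, functions $\omega\to\omega$ (via their graphs) and countable sequences of reals are coded by reals in a fixed recursive way. The $k$-th real coded by $z$ is $(z)_k$, and $z$ *enumerates* $C$ if $C=\{(z)_k:k\in\omega\}$. The recursive join is $x\oplus y$, and $\Phi_e^x$ is the $e$-th partial function computed with oracle $x$. A function $g$ *eventually dominates* $f$ if $f(m)\le g(m)$ for all but finitely many $m$.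

A *perfect tree* is a nonempty $T\subseteq2^{<\omega}$, closed under initial segments, in which every node has an extension $t\in T$ that *splits*, that is, with $t^\frown0,t^\frown1\in T$. The least splitting node is $\mathrm{stem}(T)$; $[T]$ is the set of infinite branches; for $t\in T$, $T_t$ is the set of nodes of $T$ comparable with $t$. In $\mathbb S$, $S\le T$ means $S\subseteq T$.

Let $h_T:2^{<\omega}\to T$ be the canonical enumeration of the splitting nodes of $T$: $h_T(\emptyset)=\mathrm{stem}(T)$, and $h_T(u^\frown i)$ is the least splitting node of $T$ extending $h_T(u)^\frown i$. Then $h_T(u)\subseteq h_T(v)\iff u\subseteq v$. For $y\in2^\omega$ put $h_T(y)=\bigcup_nh_T(y\restriction n)$. This is a bijection $2^\omega\to[T]$. It is onto because there are splitting nodes arbitrarily high along each $x\in[T]$: if no node of $x$ of length $\ge k$ splits, then the only extensions of $x\restriction k$ in $T$ are nodes of $x$, and none of them splits. Moreover $y$ is recursive in $T\oplus h_T(y)$, uniformly: walk up the branch $h_T(y)$, and at each splitting node write down which way the branch goes.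

For example, let $T$ consist of all strings whose even-indexed entries are $0$. The splitting nodes are the nodes of odd length, $h_T(u)$ is $0\,u(0)\,0\,u(1)\,0\cdots u(n-1)\,0$ for $|u|=n$, and $h_T(y)$ is the sequence $0,y(0),0,y(1),\dots$

**Fact 2.1.** The forcing theorem holds over transitive models of $\mathrm{ZF}$: the forcing relation is definable in the ground model, and what is true in the extension is forced by a condition in the filter.

This is textbook material. What can fail without choice is the passage from "$p\Vdash\exists x\,\varphi(x)$" to a single name for a witness. We shall only use that some $p'\le p$ and some name $\dot x$ satisfy $p'\Vdash\varphi(\dot x)$, which needs no choice.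

**Fact 2.2.** Let $G\subseteq\mathbb S$ be $M$-generic with real $s$, so that $\mathrm{stem}(S)\subset s$ for $S\in G$. Then, for $T\in\mathbb S$, $T\in G\iff s\in[T]$. Hence $M[s]=M[G]$.

*Proof.* Let $T\in G$ and $n\in\omega$. By density some $S\in G$ has a stem of length at least $n$. Let $S'\in G$ be below both $S$ and $T$. Then $s\restriction n\subseteq\mathrm{stem}(S)\subseteq\mathrm{stem}(S')\in T$, so $s\restriction n\in T$. Thus $s\in[T]$. Conversely, the set $\{S:S\subseteq T\text{ or }\mathrm{stem}(S)\notin T\}$ is dense: if $S\not\subseteq T$, pick $t\in S\setminus T$; the stem of $S_t$ extends $t$, so it is not in $T$. Take $S\in G$ in this set. If $s\in[T]$, then $\mathrm{stem}(S)\subset s$ is in $T$, so $S\subseteq T$ and $T\in G$. $\square$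

**Fact 2.3.** If $b$ is Cohen-generic over $M$ (its initial segments meet every dense subset of $2^{<\omega}$ in $M$), then the forcing extension $\{\tau^b:\tau\in M\}$ is the least transitive model of $\mathrm{ZF}$ that includes $M$ and contains $b$, and it has the ordinals of $M$.

*Proof.* It is a model of $\mathrm{ZF}$ with the ordinals of $M$. Any transitive model of $\mathrm{ZF}$ that includes $M$ and contains $b$ can evaluate each name $\tau\in M$ by recursion, so it contains $\tau^b$. $\square$

The same argument applies to every generic extension, in particular to the extensions by $\mathrm{Fn}(x,2)$ used at the end of Section 7.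

**Fact 2.4** (Mostowski). $\Pi^1_1$ statements with real parameters are absolute between transitive models $N\subseteq N'$ of $\mathrm{ZF}$.

*Proof.* Let $\theta$ be arithmetical. There is a tree $U_a$ on $\omega$, recursive in $a$, whose branches code a real $x$ together with functions giving witnesses for the number quantifiers in $\neg\theta(x,a)$. Given $x$ with $\neg\theta(x,a)$, such functions exist without choice, since we can always take least witnesses. So $\forall x\,\theta(x,a)$ holds iff $U_a$ has no infinite branch, in every model of $\mathrm{ZF}$ containing $a$. If $U_a$ has a branch in $N$, it has one in $N'$. If it has none in $N$, then $N$ has a rank function on $U_a$ with ordinal values: were there a node with no rank, every unranked node would have an unranked child (ranks are canonical, so if all children are ranked, so is the node), and always moving to the leftmost unranked child would give a branch. The rank function lies in $N'$ and shows that there is no branch there. $\square$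

## 3. Reals read continuously from $s$

Before any general argument, take a concrete new set: let $a=\{n:2n\in s\}$ be the even half of $s$. Could $M[a]$ lie strictly between $M$ and $M[s]$? A direct argument shows that it cannot, in $\mathrm{ZF}$ alone, and it works for everything that can be read off from $s$ continuously.

Let $T_0\in\mathbb S$, and let $f\in M$, $f:T_0\to2^{<\omega}$, be monotone ($t\subseteq t'$ implies $f(t)\subseteq f(t')$) and such that for each $n$ there is $k$ with $|f(t)|\ge n$ for all $t\in T_0$ of length $k$. Put $F(x)=\bigcup_kf(x\restriction k)\in2^\omega$ for $x\in[T_0]$. For the even half, take $T_0=2^{<\omega}$ and let $f(t)$ list the entries of $t$ at even places.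

**Proposition 3.1.** Let $M$ be a transitive model of $\mathrm{ZF}$, $T_0\in G$, $f$ and $F$ as above, and $a=F(s)$. Then $a\in M$ or $s$ belongs to every transitive model of $\mathrm{ZF}$ that includes $M$ and contains $a$.

*Proof.* Work in $M$ and let $T\le T_0$. There are two cases.

In the first case there is $t\in T$ such that $f(t'),f(t'')$ are comparable for all $t',t''\in T_t$. Then $F$ is constant on $[T_t]$, with value $\bigcup\{f(t'):t'\in T_t\}\in M$.

In the second case, for every $t\in T$ there are $t^0,t^1\in T$ extending $t$ with $f(t^0),f(t^1)$ incomparable. (If the incomparable pair in $T_t$ includes a node $\subseteq t$, replace that node by $t$; its image only gets longer, so by monotonicity the pair stays incomparable.) Take the first such pair in a fixed enumeration of pairs of nodes. Let $v(\emptyset)=\emptyset$, $v(u^\frown i)=v(u)^i$, and let $S$ be the downward closure of $\{v(u):u\in2^{<\omega}\}$. As $f$ is monotone, $v(u^\frown0)$ and $v(u^\frown1)$ are incomparable, so $S\le T$ is perfect.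

So the trees of one of the two kinds, $T_t$ or $S$, are dense below $T_0$, and $G$ contains one. In the first case $a\in M$. In the second case $s\in[S]$, and for each $l$ exactly one $u_l\in2^l$ has $v(u_l)\subset s$. Indeed, any initial segment of $s$ longer than all $v(u)$ with $|u|\le l$ is below some $v(u')$ with $|u'|>l$, so it extends $v(u'\restriction l)$; uniqueness holds because the $v(u)$, $|u|=l$, are pairwise incomparable. We recover $u_{l+1}$ from $a$ and $u_l$: it is the unique $u_l^\frown i$ with $f(v(u_l^\frown i))\subset a$. So $s=\bigcup_lv(u_l)$ is obtained by recursion from $a$, $f$ and $v$. $\square$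

Notice why no choice was used. At each step we picked *nodes*, and nodes come in a fixed enumeration. Notice also the warning: a counterexample to minimality cannot be read continuously from $s$ on any tree in $G$.

## 4. Fusion, and the infinite choice it makes: proof of Theorem 3

The sensible thing to try now is the same argument for an arbitrary $A\in M[s]$. What changes is that membership of a point in $A$ is no longer visible at a node; it must be forced by a *tree*. We carry this out and watch for the step that needs choice.

Let $A\in M[s]\setminus M$, with $M[A]$ as in Section 1.

**Step 1.** *This step replaces $A$ by a subset of a set in $M$.* Let $A'$ be an $\in$-minimal element of the transitive closure of $\{A\}$ not in $M$. Then $A'\in M[A]$. All elements of $A'$ are in $M$, so $A'\subseteq X:=V^M_\alpha\in M$, where $\alpha$ is the rank of $A'$, an ordinal of $M$. Let $\dot A$ be a name for $A'$ and let $T_0\in G$ force $\dot A\subseteq\check X$ and $\dot A\notin(P(X)^M)\check{}$. From here on we work in $M$, until the decoding in Step 4.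

**Step 2.** *This step makes two trees disagree about a point of $X$.* We claim that for $T,T'\le T_0$ there are $U\le T$, $U'\le T'$ and $x\in X$ such that $U,U'$ decide "$\check x\in\dot A$" in opposite ways. First, some $x\in X$ is such that $T$ does not decide "$\check x\in\dot A$". Otherwise $T$ would force that $\dot A$ is the check name of $\{x\in X:T\Vdash\check x\in\dot A\}$, an element of $P(X)^M$, contrary to the choice of $T_0$. Let $U'\le T'$ decide "$\check x\in\dot A$". Since $T$ does not decide it, $T$ has extensions deciding it either way; let $U\le T$ decide it in the way opposite to $U'$.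

**Step 3.** *This step makes the disagreement occur at every splitting node of one tree.* Let $T\le T_0$ and $S^0=T$. Given $S^n$, for each of the finitely many $u\in2^n$ apply Step 2 to the two trees $(S^n)_{h_{S^n}(u)^\frown0}$ and $(S^n)_{h_{S^n}(u)^\frown1}$, and let $S^{n+1}$ be the union of the resulting trees $U,U'$ over all $u\in2^n$. Then $S^{n+1}\subseteq S^n$ is perfect. Each $h_{S^n}(u)$ with $|u|\le n$ still splits in $S^{n+1}$ and no new splitting nodes appear, so $h_{S^{n+1}}(u)=h_{S^n}(u)$ for $|u|\le n$. For $u\in2^n$, the trees $(S^{n+1})_{h_{S^n}(u)^\frown0}$ and $(S^{n+1})_{h_{S^n}(u)^\frown1}$ are the $U$ and $U'$ obtained for $u$. So they decide "$\check x\in\dot A$" oppositely for some $x\in X$. The points $x$ are not chosen; only their existence is required.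

Here is the critical moment. Each single step can be done in $\mathrm{ZF}$, since it makes finitely many choices. But we need an infinite *sequence* $\langle S^n\rangle$, and at every step we choose among sets of perfect trees, that is, among sets of reals with no given well-order. Finite sequences of trees are coded by reals. So we may apply $\mathrm{DC}_{\mathbb R}$ to the set of finite sequences $\langle S^0,\dots,S^k\rangle$ of such steps starting at $T$, with the relation of one-step extension. The union of the sequences so obtained is an infinite sequence $\langle S^n:n<\omega\rangle$. This is the only use of choice.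

Let $h(u)=h_{S^{|u|}}(u)$, so $h(u)=h_{S^m}(u)$ for all $m\ge|u|$, and let $S$ be the downward closure of $\{h(u):u\in2^{<\omega}\}$. Since $h(u)\in S^m$ for all $m\ge|u|$ and the $S^m$ decrease, $S\subseteq S^m$ for all $m$. As $h(u^\frown i)\supseteq h(u)^\frown i$, $S$ is perfect. Its splitting nodes are exactly the $h(u)$. To see this, suppose $t^\frown0,t^\frown1\in S$. These lie below some $h(u),h(u')$, and we may lengthen $u,u'$ so that $|u|=|u'|$. Since $u\ne u'$, the nodes $h(u),h(u')$ branch at $h(u\wedge u')$, where $u\wedge u'$ is the longest common initial segment. So $t=h(u\wedge u')$.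

Finally $S_{h(u)^\frown i}\subseteq(S^{|u|+1})_{h(u)^\frown i}$, and a smaller condition inherits decisions. So $S\le T$ has the following property.

(4) For each splitting node $t$ of $S$ there is $x\in X$ such that $S_{t^\frown0}$ and $S_{t^\frown1}$ decide "$\check x\in\dot A$" oppositely.

As $T\le T_0$ was arbitrary, trees with (4) are dense below $T_0$, and some such $S$ is in $G$.

**Step 4.** *This step reads $s$ off from $A'$.* In $M$, for splitting nodes $t$ of $S$, let
$$W_t=\{x\in X:S_{t^\frown0}\Vdash\check x\in\dot A,\ S_{t^\frown1}\Vdash\check x\notin\dot A\},$$
$$W'_t=\{x\in X:S_{t^\frown0}\Vdash\check x\notin\dot A,\ S_{t^\frown1}\Vdash\check x\in\dot A\}.$$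
By definability of forcing $\langle W_t,W'_t\rangle_t\in M$, and by (4) $W_t\cup W'_t\ne\emptyset$. Using the whole sets $W_t$ avoids choosing one $x$ for each $t$. Let $t\subset s$ be a splitting node of $S$. If $t^\frown i\subset s$, then $s\in[S_{t^\frown i}]$, so $S_{t^\frown i}\in G$ by Fact 2.2. Suppose $W_t\ne\emptyset$. If $t^\frown0\subset s$, then $W_t\subseteq A'$; if $t^\frown1\subset s$, then $W_t\cap A'=\emptyset$, so $W_t\not\subseteq A'$. Hence $t^\frown0\subset s\iff W_t\subseteq A'$. If $W_t=\emptyset$, then $W'_t\ne\emptyset$, and in the same way $t^\frown1\subset s\iff W'_t\subseteq A'$. So $s$ is computed by recursion along $S$ from $A'$, $S$ and $\langle W_t,W'_t\rangle_t$, all of which are in $M[A]$. Thus $s\in M[A]$, and Theorem 3 is proved. $\square$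

Whether principles strictly weaker than $\mathrm{DC}_{\mathbb R}$, such as countable choice for sets of reals, also suffice is not determined by these arguments.

## 5. A stratification of the reals of $M$

From now on $M$ is as in Theorem 1. We want a real $b\in M[s]$ for which no tree with property (4) can be found. Think of the reals of $M$ as appearing in countable stages $R_0\subseteq R_1\subseteq\cdots$. A perfect tree is a real, so each condition appears at some *finite* stage. If we can arrange that a tree appearing at stage $n$ can never decide the bit $b(n)$, then no single tree can know infinitely many bits of $b$, while a fusion would need a tree that controls all of them. For this plan the stages must be closed enough that constructions can be carried out inside a stage, and still countable in $M$. This section produces them. Everything takes place in $M$.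

**Step 1.** *This step shows that closing under constructibility preserves countability.* Let $\mathbb R=\bigcup_nC_n$ with each $C_n$ countable. Taking finite unions and adding one fixed real, we may assume $\emptyset\ne C_n\subseteq C_{n+1}$. We claim:

(5) $\mathbb R\cap L[x]$ is countable for every real $x$.

Suppose first that $\omega_1^{L[x]}=\omega_1$. The set $C_n\cap L[x]$ is countable, so in the canonical well-order of $L[x]$ it has an order type $\alpha_n<\omega_1=\omega_1^{L[x]}$. For $0<\alpha<\omega_1^{L[x]}$ let $h_\alpha$ be the $L[x]$-least surjection $\omega\to\alpha$. The sequence $\langle h_{\alpha_n}:\alpha_n>0\rangle$ exists without choice, and sending $(n,k)$, for $\alpha_n>0$, to the $h_{\alpha_n}(k)$-th element of $C_n\cap L[x]$ enumerates $\bigcup_n(C_n\cap L[x])=\mathbb R\cap L[x]$ in type $\omega$. So $\mathbb R\cap L[x]$ is countable. But $\omega_1=\omega_1^{L[x]}$ injects into $\mathbb R\cap L[x]$ (send an infinite countable ordinal to the $L[x]$-least real coding it), a contradiction. So $\omega_1^{L[x]}<\omega_1$. Since the continuum hypothesis holds in $L[x]$, $\mathbb R\cap L[x]$ is in bijection with $\omega_1^{L[x]}$, hence countable. This proves (5).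

**Step 2.** *This step defines the stages.* For countable nonempty $C\subseteq\mathbb R$ let
$$C^*=\bigcup\{\mathbb R\cap L[y]:y\text{ a finite join of elements of }C\}.$$
If $z$ enumerates $C$, then $C^*\subseteq\mathbb R\cap L[z]$, so $C^*$ is countable by (5). If $x,y\in C^*$, say $x\in L[a]$ and $y\in L[a']$ with $a,a'$ finite joins of elements of $C$, then $\mathbb R\cap L[x\oplus y]\subseteq L[a\oplus a']$, so $\mathbb R\cap L[x\oplus y]\subseteq C^*$. Clearly $C\subseteq C^*$, and $C\subseteq D$ implies $C^*\subseteq D^*$.

Let $n_0=0$, and let $n_{k+1}$ be the least $m>n_k$ such that $C_m$ contains a real enumerating $C^*_{n_k}$. Such an $m$ exists, since $C^*_{n_k}$ is countable, so some real enumerates it, and that real lies in some $C_m$; the $C_m$ increase. Put $R_k=C^*_{n_k}$. Then: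

1. $R_n\subseteq R_{n+1}$ and $\bigcup_nR_n=\mathbb R$;
2. some $z\in R_{n+1}$ enumerates $R_n$, that is, $R_n=\{(z)_k:k\in\omega\}$;
3. if $x,y\in R_n$, then $\mathbb R\cap L[x\oplus y]\subseteq R_n$.

We refer to these as properties 1, 2, 3. For each $n$ separately there is an enumeration of $R_n$. There is no sequence of such enumerations in $M$, for it would make $\mathbb R$ countable.

## 6. The sets $X_n$: unsettled at stage $n$, settled afterwards

The bit $b(n)$ will say whether $s$ belongs to a certain set $X_n$. Two things are wanted. Every perfect tree in $R_n$ should contain perfect trees in $R_{n+1}$ on which $X_n$ is settled *either way*. And once $i<n$, a tree in $R_n$ should have a subtree in the *same* $R_n$ that settles $X_i$. The obvious choice $X_n=\{x:x(n)=1\}$ has the second property but not the first: a tree in $R_0$ may have all its branches equal at place $n$. At the other extreme, $X_n=R_n$ is useless because $R_n$ is countable: a perfect tree on which "$x\in X_n$" holds throughout does not exist. What works is to ask whether $x$ helps to compute something fast-growing.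

**Definition.** In any transitive model of $\mathrm{ZF}$ extending $M$, $X_n$ is the set of reals $x$ such that for some $r\in R_n$ and $e\in\omega$, $\Phi_e^{r\oplus x}$ is a total function $\omega\to\omega$ eventually dominating every $f\in\omega^\omega\cap R_n$.

For example, no $x\in R_n$ is in $X_n$: by property 3 a total function $\Phi_e^{r\oplus x}$ with $r,x\in R_n$ is in $R_n$, and so is $\Phi_e^{r\oplus x}+1$, which it does not dominate.

There is an arithmetical formula $\psi$, not depending on $n$, such that $x\in X_n\iff\psi(z,x)$ whenever $z$ enumerates $R_n$: it says that for some $k,e$ the function $\Phi_e^{(z)_k\oplus x}$ is total and for every $l$ for which $(z)_l$ codes a function, it eventually dominates that function. Hence for $T\in M$ the statements "$[T]\subseteq X_n$" and "$[T]\cap X_n=\emptyset$" are $\Pi^1_1$ in $T,z$. By Fact 2.4 they are absolute between $M$ and $M[s]$.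

The first lemma settles earlier bits without leaving a stage.

**Lemma A.** (In $M$.) Let $i<n$ and let $T\in R_n$ be a perfect tree. There is a perfect $T'\subseteq T$, $T'\in R_n$, with $[T']\subseteq X_i$ or $[T']\cap X_i=\emptyset$.

*Proof.* Let $z\in R_{i+1}\subseteq R_n$ enumerate $R_i$, and let $w=T\oplus z$. In $L[w]$, a model of $\mathrm{ZFC}$, $[T]$ is the union of the Borel sets $\{x\in[T]:\psi(z,x)\}$ and $\{x\in[T]:\neg\psi(z,x)\}$. One of them is uncountable there, so by the perfect set theorem it contains $[T']$ for a perfect tree $T'\subseteq T$, $T'\in L[w]$. By property 3, $T'\in R_n$. The inclusion is $\Pi^1_1$ in $T',z$, so it passes from $L[w]$ to $M$ by Fact 2.4. $\square$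

The second lemma is the heart of the matter: stage $n$ leaves the $n$-th bit free.

**Lemma B.** (In $M$.) Let $T\in R_n$ be a perfect tree. There are perfect $T^0,T^1\subseteq T$ in $R_{n+1}$ with $[T^1]\subseteq X_n$ and $[T^0]\cap X_n=\emptyset$.

*Proof.* Let $z\in R_{n+1}$ enumerate $R_n$, and write $h=h_T$.

**Step 1.** *This step builds $T^1$, by coding a fast-growing function into every branch.* Let $g(m)$ be the maximum of $0$ and the $f(m)$ over those $k\le m$ for which $(z)_k$ codes a function $f$. Then $g$ is arithmetical in $z$, so $g\in R_{n+1}$ by property 3. If $f\in R_n$ is a function, coded by $(z)_k$, then $f(m)\le g(m)$ for all $m\ge k$. So $g$ eventually dominates all functions in $R_n$.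

Let $c\in2^\omega$ code $g$. Call $u\in2^{<\omega}$ *good* if $u(2k)=c(k)$ whenever $2k<|u|$. Let $T^1$ be the downward closure of $\{h(u):u\text{ good}\}$. If $T=2^{<\omega}$, for instance, then $h$ is the identity and $[T^1]$ is the set of $x$ whose even-indexed entries spell $c$. If $u$ is good and $|u|$ is odd, then both $u^\frown i$ are good, and $h(u^\frown i)\supseteq h(u)^\frown i$, so $h(u)$ splits in $T^1$. Every good $u$ extends to a good string of odd length. Hence $T^1$ is a perfect subtree of $T$. It lies in $L[T\oplus c]$, hence in $R_{n+1}$.

Let $x\in[T^1]$, say $x=h(y)$. For each $k$, $h(y\restriction(2k+1))\subset x$ is a node of $T^1$, so it is an initial segment of $h(u)$ for some good $u$. So $y\restriction(2k+1)\subseteq u$ and $y(2k)=u(2k)=c(k)$. Since $y$ is recursive in $T\oplus x$, so is $g$. As $T\in R_n$, we may take $r=T$ in the definition of $X_n$. So $x\in X_n$.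

**Step 2.** *This step finds, for each possible computation, dense sets whose members prevent it from dominating.* Fix a recursive enumeration $(u_j)$ of $2^{<\omega}$. For $u\in2^{<\omega}$ write $\Phi_e^{r\oplus h(u)}(m){\downarrow}$ if the computation halts with all queries to the second half of the oracle below $|h(u)|$. For $r\in R_n$, $e\in\omega$ and $j,m\in\omega$ let $u'(j,m)$ be the first $u'\supseteq u_j$ in the enumeration with $\Phi_e^{r\oplus h(u')}(m){\downarrow}$, if one exists. Put
$$f_{r,e}(m)=1+\max\{\Phi_e^{r\oplus h(u'(j,m))}(m):j\le m,\ u'(j,m)\text{ exists}\}\qquad(\max\emptyset=0).$$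
The function $f_{r,e}$ is arithmetical in $T\oplus r$. Since $T$ and $r$ are in $R_n$, property 3 gives $f_{r,e}\in R_n$. For $k\in\omega$ let $E_{r,e,k}$ be the set of $u$ such that for some $m\ge k$ one of the following holds:

- no $u'\supseteq u$ has $\Phi_e^{r\oplus h(u')}(m){\downarrow}$;
- $\Phi_e^{r\oplus h(u)}(m){\downarrow}<f_{r,e}(m)$.

This set is dense in $2^{<\omega}$. Given $u=u_j$, let $m=\max(j,k)$. If $u'(j,m)$ does not exist, then $u\in E_{r,e,k}$ by the first alternative. Otherwise $u'(j,m)\supseteq u$ is in $E_{r,e,k}$ by the second, since $j\le m$.

**Step 3.** *This step shows that branches meeting all these dense sets avoid $X_n$.* Suppose $y\in2^\omega$ has initial segments in all $E_{r,e,k}$ ($r\in R_n$, $e,k\in\omega$), and let $x=h(y)$. Fix $r\in R_n$ and $e,k$, and let $u\subset y$ be in $E_{r,e,k}$ as witnessed by $m\ge k$. Under the first alternative $\Phi_e^{r\oplus x}(m)$ is undefined: a halting computation makes finitely many queries, so it would give $\Phi_e^{r\oplus h(u')}(m){\downarrow}$ for every sufficiently long $u'\subset y$, and we could take $u'\supseteq u$. Under the second alternative $\Phi_e^{r\oplus x}(m)=\Phi_e^{r\oplus h(u)}(m)<f_{r,e}(m)$,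 as $h(u)\subset x$. Since $k$ was arbitrary, one of the two happens at arbitrarily large $m$, so $\Phi_e^{r\oplus x}$ is not a total function eventually dominating $f_{r,e}\in R_n$. As $r,e$ were arbitrary, $x\notin X_n$.

**Step 4.** *This step builds $T^0$, all of whose branches meet the dense sets.* In $L[z\oplus T]$ enumerate all sets $E_{r,e,k}$ as $E_0,E_1,\dots$, using the indices $l$ with $r=(z)_l$. Let $v(\emptyset)=\emptyset$, and let $v(t^\frown i)$ be the first extension of $v(t)^\frown i$ lying in $E_{|t|}$. Let $T^0$ be the downward closure of $\{h(v(t)):t\in2^{<\omega}\}$. Since $h(v(t^\frown i))\supseteq h(v(t))^\frown i$, $T^0$ is a perfect subtree of $T$. It lies in $\mathbb R\cap L[z\oplus T]\subseteq R_{n+1}$.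

Let $x\in[T^0]$. Given $l$, take an initial segment $\sigma$ of $x$ longer than every $h(v(t))$ with $|t|\le l$. Then $\sigma\subseteq h(v(t'))$ for some $t'$, necessarily with $|t'|>l$, and so $h(v(t'\restriction l))\subset\sigma\subset x$. Thus for each $l$ there is $t_l\in2^l$ with $h(v(t_l))\subset x$. It is unique, because $h(v(t))$ and $h(v(t'))$ are incomparable for distinct $t,t'\in2^l$. So $t_l\subset t_{l+1}$. Let $y=\bigcup_lv(t_l)$. Then $x=h(y)$, and $y$ has the initial segment $v(t_{j+1})\in E_j$ for every $j$. By Step 3, $x\notin X_n$. $\square$

**Remark.** The auxiliary real $r\in R_n$ in the definition of $X_n$ cannot be dropped. Call $\tilde X_n$ the set of $x$ that compute, *without* help, a function eventually dominating all functions in $R_n$. We exhibit a perfect tree $S\in R_0$ with $[S]\cap\tilde X_n=\emptyset$ for all $n$, so that the $T^1$-half of Lemma B fails for $\tilde X_n$. Work in $L$, where all choices below can be made least. Let $S^0=2^{<\omega}$. Given $S^e$, treat each of the $2^{e+1}$ trees $Q=(S^e)_w$, where $w=h_{S^e}(u)^\frown i$ with $u\in2^e$. If there are $t\in Q$ extending $w$ and $m$ such that no $t'\supseteq t$ in $Q$ has $\Phi_e^{t'}(m){\downarrow}$,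 replace $Q$ by $Q_t$; then $\Phi_e^x$ is not total for any $x\in[Q_t]$. Otherwise let $v(\emptyset)=w$, let $v(u^\frown i)\in Q$ be the first node with $\Phi_e^{v(u^\frown i)}(|u|){\downarrow}$ that extends $t^\frown i$, where $t$ is the least splitting node of $Q$ extending $v(u)$, and replace $Q$ by the downward closure of the $v(u)$. A branch $x$ of the new tree passes through some $v(u)$ with $|u|=m+1$, so $\Phi_e^x(m)$ is one of the finitely many values $\Phi_e^{v(u)}(m)$, $|u|=m+1$. Let $S^{e+1}$ be the union of the $2^{e+1}$ new trees and let $S$ be the fusion of the $S^e$, as in Section 4. Then $S\in L$, so $S\in R_0$ by property 3. For $x\in[S]$ (in $M$) and any $e$, we have $x\in[S^{e+1}]$, so $\Phi_e^x$ is either not total or bounded everywhere by a function $k_e\in L$, the maximum of the bounds for the trees where the second case occurred (and $0$ if it never did). The function $k_e+1$ is in $R_0\subseteq R_n$ and is not eventually dominated by $\Phi_e^x$. So $x\notin\tilde X_n$. In Lemma B the help of $T$ itself is what lets a branch decode the message $c$.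

## 7. The real $b$: proof of Theorem 1

In $M[s]$ let $b(n)=1$ iff $s\in X_n$. Since $\langle R_n\rangle\in M$, $b\in M[s]$.

**Definition.** For $p\in2^n$, a tree $T\in\mathbb S$ *decides* $p$ if $T\in R_n$ and for all $i<n$: $[T]\subseteq X_i$ if $p(i)=1$, and $[T]\cap X_i=\emptyset$ if $p(i)=0$ (evaluated in $M$).

The stage $n$ is the length of $p$: to decide $n$ bits, the tree must already be in $R_n$. For example, the full tree $2^{<\omega}$ is in $R_0$ and decides the empty string. By Lemma B it has extensions deciding $\langle0\rangle$ and extensions deciding $\langle1\rangle$. The relation "$T$ decides $p$" is in $M$, and by absoluteness: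

(6) if $T\in G$ decides $p$, then $p\subset b$.

Indeed $s\in[T]$, and the inclusions $[T]\subseteq X_i$ or $[T]\cap X_i=\emptyset$ remain true in $M[s]$.

**Lemma C.** (i) Every $T\in\mathbb S$ has an extension deciding some $p\in2^{<\omega}$. (ii) If $T$ decides $p\in2^n$ and $q\in2^m$ extends $p$, then some $T'\le T$ decides $q$. (iii) If $T$ decides $p$ and $t\in T$, then $T_t$ decides $p$.

*Proof.* (i) By property 1, $T\in R_n$ for some $n$. Apply Lemma A successively for $i=0,\dots,n-1$, staying inside $R_n$. (ii) If $T\in R_n$ decides $p\in2^n$, then the tree $T^i\in R_{n+1}$ from Lemma B decides $p^\frown i$, since $[T^i]\subseteq[T]$ keeps the first $n$ decisions. Iterate $m-n$ times. (iii) $T_t\in L[T]$, so $T_t\in R_n$ by property 3, and $[T_t]\subseteq[T]$. $\square$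

Parts (ii) and (iii) express two independent freedoms. From a tree deciding $p$ we can go on to *any* longer $q$, and we can also go to either side of the stem, which moves $s$, while still deciding only $p$. The first gives Cohen genericity, and both together keep $s$ out of $M[b]$.

**Step 1.** *This step shows that $b$ is Cohen-generic over $M$.* Let $D\in M$ be dense in $2^{<\omega}$. Given $T\in\mathbb S$, choose $T'\le T$ deciding some $p$ by Lemma C(i), then $q\supseteq p$ in $D$, then $T''\le T'$ deciding $q$ by Lemma C(ii). So the set of trees deciding some $q\in D$ is dense. It is in $M$, so it meets $G$, and by (6) $b$ has an initial segment in $D$. In particular $b\notin M$: for each real $a\in M$ the strings that are not initial segments of $a$ form a dense set in $M$.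

**Step 2.** *This step shows that $s\notin M[b]$.* Let $\tau\in M$ be a Cohen name; we show $s\ne\tau^b$. For $t\in2^{<\omega}$ let $\varphi_t$ be the statement "$\tau\in2^\omega$ and $t$ is an initial segment of $\tau$" of the Cohen forcing language. Let $\mathcal D\in M$ be the set of $T''\in\mathbb S$ for which there are $q,t,i$ such that $T''$ decides $q$, $t^\frown i\subseteq\mathrm{stem}(T'')$, and $q\Vdash\neg\varphi_{t^\frown i}$ in Cohen forcing. Such a $T''$ says about $s$ the opposite of what $q$ allows $\tau$ to be.

The set $\mathcal D$ is dense. Given $T$, let $T'\le T$ decide some $p$ and let $t=\mathrm{stem}(T')$. Some Cohen condition $q\supseteq p$ decides $\varphi_{t^\frown0}$. If $q\Vdash\varphi_{t^\frown0}$, let $i=1$; since $\tau$ cannot have both $t^\frown0$ and $t^\frown1$ as initial segments, $q\Vdash\neg\varphi_{t^\frown1}$. If $q\Vdash\neg\varphi_{t^\frown0}$, let $i=0$. In both cases $q\Vdash\neg\varphi_{t^\frown i}$. As $t$ splits in $T'$, $t^\frown i\in T'$. By Lemma C(iii), $T'_{t^\frown i}$ decides $p$; here it is essential that moving to one side did not use up any bit of $b$. By Lemma C(ii) there is $T''\le T'_{t^\frown i}$ deciding $q$. Then $t^\frown i\subseteq\mathrm{stem}(T'')$,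 so $T''\in\mathcal D$.

Take $T''\in G\cap\mathcal D$ with witnesses $q,t,i$. Then $t^\frown i\subset s$, and $q\subset b$ by (6). Since $b$ is Cohen-generic over $M$ and $q\Vdash\neg\varphi_{t^\frown i}$, it is not the case that $\tau^b\in2^\omega$ and $t^\frown i\subset\tau^b$. Hence $s\ne\tau^b$. As $\tau$ was arbitrary, $s\notin M[b]$.

So $M\subsetneq M[b]\subsetneq M[s]$; the inclusion $M[b]\subseteq M[s]$ holds by Fact 2.3.

It is now visible why fusion had to break. If some $S\in G$ had property (4) of Section 4 for a name for $b$, the decoding there would give $s\in M[b]$. For the same reason (Proposition 3.1), $b$ is not read continuously from $s$ on any tree in $G$.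

**Step 3.** *This step proves the last part of Theorem 1.* Let $x,y\in P(\omega)\cap M$. View $b$ as a generic for $\mathrm{Fn}(\omega,2)$, which is equivalent to $2^{<\omega}$: a dense set $D\in M$ of finite partial functions gives the dense set of those $q\in2^{<\omega}$ that include an element of $D$. Then $b\cap x$ is generic over $M$ for $\mathrm{Fn}(x,2)$. So $M[b\cap x]$ is a generic extension, and it is the least model as in Section 1.

If $x\setminus y$ is finite, then $b\cap x$ is the union of $(b\cap y)\cap x$ and a finite set, so $b\cap x\in M[b\cap y]$ and $M[b\cap x]\subseteq M[b\cap y]$.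

Let $x\setminus y$ be infinite. We have $\mathrm{Fn}(\omega,2)\cong P_0\times P_1$ with $P_0=\mathrm{Fn}(y,2)$ and $P_1=\mathrm{Fn}(\omega\setminus y,2)$. By the product lemma, $b\setminus y$ is $P_1$-generic over $M[b\cap y]$. The usual proof works in $\mathrm{ZF}$: let $D\in M[b\cap y]$ be dense in $P_1$, let $\dot D\in M$ be a name for it and let $p_0$ in the filter of $b\cap y$ force that $\dot D$ is dense in $\check P_1$. The set of $(p,q)$ with $p\Vdash\check q\in\dot D$ is in $M$ and is dense below $(p_0,\emptyset)$: given $(p,q)$ with $p\le p_0$, $p$ forces that some element of $\dot D$ is below $\check q$, so there are $p'\le p$ and $q'\le q$ with $p'\Vdash\check q'\in\dot D$. Hence the filter given by $b$ contains some such pair $(p,q)$, and then $q\in D$ lies in the filter of $b\setminus y$.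

Restricting to $x\setminus y\subseteq\omega\setminus y$, we see that $b\cap(x\setminus y)$ is $\mathrm{Fn}(x\setminus y,2)$-generic over $M[b\cap y]$. Since $x\setminus y$ is infinite, it is not in $M[b\cap y]$. As $b\cap(x\setminus y)=(b\cap x)\setminus y$ is computed from $b\cap x$ and $y\in M$, also $b\cap x\notin M[b\cap y]$. So $M[b\cap x]\not\subseteq M[b\cap y]$.

All the models $M[b\cap x]$ lie between $M$ and $M[b]\subseteq M[s]$, so $x\mapsto M[b\cap x]$ induces the order-embedding of $(P(\omega)/\mathrm{fin})^M$. This completes the proof of Theorem 1. $\square$

## 8. The Feferman–Levy model: proofs of Theorem 2 and Corollary 4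

Theorem 2 is the classical theorem of Feferman and Levy (Notices AMS 10 (1963), 593; see Jech, *The Axiom of Choice*, Ch. 10). Here is a short proof. We write it over $L$; over a countable $L_\alpha\models\mathrm{ZFC}$, read $L_\alpha$ for $L$ throughout.

Let $G=\langle G_i\rangle$ be $P$-generic, $V_n=L[G_0,\dots,G_{n-1}]$, $R_n=\mathbb R\cap V_n$, $\bar R=\langle R_n:n<\omega\rangle$, and $M=L(\bar R)$, the least inner model of $\mathrm{ZF}$ containing $\bar R$.

**Step 1.** *This step shows that each $R_n$ is countable in $M$.* The product of the first $n$ factors has size at most $\aleph_n^L$ in $L$, so, as the generalized continuum hypothesis holds in $L$, there are at most $\aleph_{n+1}^L$ nice names for reals. Hence $V_n$ contains a surjection from $\aleph_{n+1}^L$ onto $R_n$. Since $G_n$ adds a surjection from $\omega$ onto $\aleph_{n+1}^L$, $R_n$ is countable in $V_{n+1}$. A real enumerating it lies in $R_{n+1}\subseteq M$.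

**Step 2.** *This step writes a real of $M$ by a definition whose parameters live in some $V_n$.* Let $y\in\mathbb R\cap M$. Every set in $L(\bar R)$ is definable there from $\bar R$, ordinals and finitely many elements of the transitive closure of $\bar R$ (a textbook fact about $L(\cdot)$). The latter are definable from $\bar R$ and finitely many reals in $\bigcup_nR_n$. The $R_n$ increase and are closed under joins, so one real is enough: there are $n$, $r\in R_n$, ordinals $\vec\alpha$ and a formula $\varphi$ with
$$y=\{k:L(\bar R)\models\varphi(k,\vec\alpha,\bar R,r)\}.\qquad(7)$$
View $L[G]=V_n[H]$, where $H$ is generic over $V_n$ for the tail product $P_{\ge n}$. Then $R_m=\mathbb R\cap V_n[H\restriction[n,m)]$ for $m\ge n$, and $R_m\in V_n$ for $m<n$. So $\bar R$ has a canonical name over $V_n$.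

**Step 3.** *This step shows by homogeneity that no condition of the tail matters.* Given $p,q\in P_{\ge n}$, extend them to $p',q'$ with the same support and with $\mathrm{dom}(p'_i)=\mathrm{dom}(q'_i)$ for each $i$ in the support. For such $i$ and each $m\in\mathrm{dom}(p'_i)$ let $\sigma_{i,m}$ be the permutation of $\aleph_{i+1}^L$ exchanging $p'_i(m)$ and $q'_i(m)$. For all other pairs $(i,m)$ let $\sigma_{i,m}$ be the identity. Then $\pi(c)_i(m)=\sigma_{i,m}(c_i(m))$ defines an automorphism $\pi\in V_n$ of $P_{\ge n}$, acting on each factor separately, with $\pi(p')=q'$. For generic $H\ni p'$, $\pi''H\ni q'$ is generic, $V_n[H]=V_n[\pi''H]$, and $V_n[H\restriction[n,m)]=V_n[(\pi''H)\restriction[n,m)]$ for all $m\ge n$. So $H$ and $\pi''H$ yield the same $\bar R$. Hence $p,q$ cannot force opposite truth values of "$L(\bar R)\models\varphi(k,\vec\alpha,\bar R,r)$".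

**Step 4.** *This step concludes that $\mathbb R\cap M=\bigcup_nR_n$.* By Step 3 the trivial condition decides each of these statements, so by (7)
$$y=\{k:\mathbb 1\Vdash L(\bar R)\models\varphi(k,\vec\alpha,\bar R,r)\},$$
which is in $V_n$ by definability of forcing. So $y\in R_n$. Conversely $R_n\subseteq M$, since $\bar R\in M$ and $M$ is transitive.

So in $M$ the reals are $\bigcup_nR_n$ with $\langle R_n\rangle\in M$ and each $R_n$ countable: a countable union of countable sets. If countable choice held in a model with this property, we could choose an enumeration of each of the countable sets, and $\mathbb R$ would be countable there, contrary to Cantor's theorem. So countable choice fails in any such model. This proves Theorem 2. $\square$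

**Proof of Corollary 4.** Suppose first that there is a transitive set model of $\mathrm{ZF}$. Its constructible part is some $L_\beta\models\mathrm{ZFC}$, which is well-ordered, so it has a countable elementary submodel, whose collapse is a countable $L_\alpha\models\mathrm{ZFC}$. As $L_\alpha$ is countable, a $P$-generic $G$ over it exists, and Theorem 2 gives $M\subseteq L_\alpha[G]$, a countable transitive model of $\mathrm{ZF}+\neg\mathrm{AC}$ in which $\mathbb R$ is a countable union of countable sets. Since $M$ is countable, a real $s$ that is Sacks-generic over $M$ exists. With $b$ from Theorem 1, $(M,s,b)$ is as required.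

From $\mathrm{Con}(\mathrm{ZF})$ alone, argue as follows. Over $L$ force with $P$, and then force over $L[G]$ with $\mathbb S^M$, where $M=L(\bar R)$. In $L[G][s]$ the inner model $M$ satisfies $\mathrm{ZF}+\neg\mathrm{AC}$, and $s$ is Sacks-generic over $M$, because it is $\mathbb S^M$-generic over $L[G]\supseteq M$. By Theorem 1 there is a Cohen real $b\in M[s]$ over $M$ with $M\subsetneq M[b]\subsetneq M[s]$. Here $M[b]=L(\bar R,b)$: the model $L(\bar R,b)$ includes $M=L(\bar R)$ and contains $b$, while $M[b]$ contains both $\bar R$ and $b$. So it is consistent that minimality fails, and choice is needed to prove it. $\square$
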